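# Weights on the integer grid whose shortest paths are Euclidean up to a constant

## 1. A weighting with additive error at most $12\sqrt2$

**Theorem 1.** Let $\mathsf{Grid}$ be the graph on $\mathbb Z\times\mathbb Z$ whose edges are the pairs $\{u,v\}$ with $\|u-v\|_1=1$. Let $(x_n)_{n\ge0}$ be the binary van der Corput sequence: if $n=\sum_i b_i2^i$ with $b_i\in\{0,1\}$, then $x_n=\sum_i b_i2^{-i-1}\in[0,1)$. Put $x_{-1-n}=x_n$ for $n\ge 0$, so that $x_n$ is defined for all $n\in\mathbb Z$. Let
$$\Lambda(x)=1-4\left|x-\tfrac12\right|\ (x\in[0,1]),\qquad a(r)=\frac{r}{\sqrt{2(1+r^2)}}\ (r\in[-1,1]),\qquad a_n=a(\Lambda(x_n)),$$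
and for $(x,y)\in\mathbb Z^2$ put
$$w\{(x,y),(x+1,y)\}=1+a_{x+y}+a_{x-y},\qquad w\{(x,y),(x,y+1)\}=1-a_{x+y}-a_{x-y-1}.\tag{1}$$
Then all weights lie in $[0,2]$, and
$$\bigl|\operatorname{dist}_w(u,v)-\|u-v\|_2\bigr|\le12\sqrt2<17\qquad\text{for all }u,v\in\mathbb Z^2 .$$
Hence both the Weak and the Strong Conjecture, stated next, are false.

We now unpack this. A weight assignment is any function $w:E(\mathsf{Grid})\to\mathbb R_{\ge0}$. Its distance $\operatorname{dist}_w(u,v)$ is the infimum of the total weights of finite walks from $u$ to $v$. Weights may be $0$, so distinct points may have distance $0$. The question is how closely $\operatorname{dist}_w$ can imitate the Euclidean distance on $\mathbb Z^2$.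

**Definition.** Let $f:[1,\infty)\to\mathbb R_{\ge0}$. The assignment $w$ has *additive error* $f$ if $|\operatorname{dist}_w(u,v)-\|u-v\|_2|\le f(\|u-v\|_2)$ for all distinct $u,v\in\mathbb Z^2$.

The paper "The Squishy Grid Problem" by Zixi Cai, Kuowen Chen, Shengquan Du, Arnold Filtser, Seth Pettie and Daniel Skora (arXiv:2507.23105, 2025) is the source of the following two statements, each of which we are to prove or disprove.

**Weak Conjecture.** There is no $w$ with constant additive error $O(1)$, that is, with $f$ bounded by a constant.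

**Strong Conjecture.** There is no $w$ with subpolynomial additive error $f(d)=d^{o(1)}$ as $d\to\infty$.

A bounded $f$ is in particular $d^{o(1)}$, so one $w$ with bounded error refutes both. Theorem 1 gives one.

To see the objects, compute the first terms. Reversing the binary digits of $n$ behind the binary point gives
$$x_0,\dots,x_7=0,\ \tfrac12,\ \tfrac14,\ \tfrac34,\ \tfrac18,\ \tfrac58,\ \tfrac38,\ \tfrac78 .$$
The tent map $\Lambda$ rises from $-1$ to $1$ on $[0,\frac12]$ and falls back to $-1$ on $[\frac12,1]$, so $\Lambda(x_n)$ is $-1,1,0,0,-\frac12,\frac12,\frac12,-\frac12$ for these $n$. The function $a$ is odd and strictly increasing, with $a(\pm1)=\pm\frac12$ and $a(\frac12)=1/\sqrt{10}$. Hence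
$$a_0,\dots,a_7=-\tfrac12,\ \tfrac12,\ 0,\ 0,\ -\tfrac1{\sqrt{10}},\ \tfrac1{\sqrt{10}},\ \tfrac1{\sqrt{10}},\ -\tfrac1{\sqrt{10}},\qquad a_{-1}=a_0=-\tfrac12 .$$
All $a_n$ lie in $[-\frac12,\frac12]$, which is why the weights (1) lie in $[0,2]$. At the origin, $w\{(0,0),(1,0)\}=1+2a_0=0$ and $w\{(-1,0),(0,0)\}=1+2a_{-1}=0$, while $w\{(0,0),(0,1)\}=1-a_0-a_{-1}=2$. So $(-1,0)$ and $(1,0)$ have $w$-distance $0$ and Euclidean distance $2$. The weights vary strongly from edge to edge, and the theorem says that this never adds up to more than a constant.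

## 2. Constant weights, periodic weights, and a floor for the error

Start with constant weights $\alpha$ on horizontal and $\beta$ on vertical edges. Then $\operatorname{dist}_w(0,(x,y))=\alpha|x|+\beta|y|$. An error of $o(d)$ along the axes forces $\alpha=\beta=1$, and then $(k,k)$ is at distance $2k$ instead of $\sqrt2\,k$. The error is linear in $d$.

The next thing to try is a periodic pattern. The following proposition shows that every such attempt fails, and also that a bounded error is the best order one can hope for.

**Proposition 2.** Let $w:E(\mathsf{Grid})\to\mathbb R_{\ge0}$ be arbitrary.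

(i) If $|\operatorname{dist}_w(u,v)-\|u-v\|_2|\le\varepsilon$ for all $u,v$ with $\|u-v\|_2\ge D_0$ (some $D_0$), then $\varepsilon\ge(2-\sqrt2)/8$. So the additive error never tends to $0$, and by Theorem 1 the optimal order is exactly $\Theta(1)$.

(ii) If the bound $\varepsilon$ holds for all $u\ne v$, then $\varepsilon\ge(2-\sqrt2)/3$.

(iii) If $w$ is invariant under a finite-index subgroup $\Gamma\le\mathbb Z^2$, then $w$ does not have additive error $o(d)$.

For a unit vector $\theta$ and $R>0$ let $v_R\in\mathbb Z^2$ be a point with $\|v_R-R\theta\|_2\le1$. We write $\|\cdot\|$ for $\|\cdot\|_2$ in the proof.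

**Proof of (i).** The purpose is to read off a lower and an upper bound for the four weights at $0$ from distances to far points. If $y$ is a neighbour of $0$, then
$$\|v_R\|-\|v_R-y\|=\frac{2\,v_R\cdot y-1}{\|v_R\|+\|v_R-y\|}\longrightarrow y\cdot\theta\qquad(R\to\infty).$$
Since $\operatorname{dist}_w(0,v_R)\le w\{0,y\}+\operatorname{dist}_w(y,v_R)$, for large $R$ we get $w\{0,y\}\ge\|v_R\|-\|v_R-y\|-2\varepsilon=y\cdot\theta-2\varepsilon-o(1)$. With $\theta=y$ this says $w\{0,y\}\ge1-2\varepsilon$ for all four neighbours $y$.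

On the other hand, sorting walks by their first step gives $\operatorname{dist}_w(0,v_R)=\min_y\bigl(w\{0,y\}+\operatorname{dist}_w(y,v_R)\bigr)$. Take $\theta=(1,1)/\sqrt2$. For each large $R$ some $y$ attains the minimum, and for it
$$w\{0,y\}\le\|v_R\|+\varepsilon-\|v_R-y\|+\varepsilon= y\cdot\theta+2\varepsilon+o(1)\le\tfrac1{\sqrt2}+2\varepsilon+o(1).$$
Hence $1-2\varepsilon\le\frac1{\sqrt2}+2\varepsilon$, that is, $\varepsilon\ge\frac14\bigl(1-\frac1{\sqrt2}\bigr)=(2-\sqrt2)/8$. If the error tended to $0$, the hypothesis would hold for every $\varepsilon>0$ with a suitable $D_0$, a contradiction.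

**Proof of (ii).** The purpose is to compare one edge with one diagonal. Every edge has $w\ge\operatorname{dist}_w\ge1-\varepsilon$ between its ends. If $\varepsilon\ge1$ there is nothing to prove. Otherwise every walk from $(0,0)$ to $(1,1)$ has at least two edges, so $\sqrt2+\varepsilon\ge\operatorname{dist}_w((0,0),(1,1))\ge2(1-\varepsilon)$, and $3\varepsilon\ge2-\sqrt2$.

**Proof of (iii).** The purpose is to show that periodic weights see only finitely many directions efficiently. Let $q$ be the index of $\Gamma$, and suppose the error is $o(d)$.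

Take any walk $p_0,\dots,p_L$ in $\mathsf{Grid}$. If two of its vertices are congruent mod $\Gamma$, let $t$ be the least index for which $p_t\equiv p_s$ for some $s<t$. Then $p_s,\dots,p_{t-1}$ are pairwise incongruent, so this piece has $t-s\le q$ steps. Call it a simple loop with displacement $z=p_t-p_s\in\Gamma$ and weight $\omega$. Cut it out and translate the rest of the walk by $-z$; by $\Gamma$-invariance the weight of the rest does not change. Repeat until all vertices are incongruent; then at most $q-1$ steps remain. So the displacement of the walk is $\sum_lz_l+O(1)$, where the $O(1)$ has norm at most $q$, and its weight is at least $\sum_l\omega_l$. Up to translation by $\Gamma$ there are at most $q\cdot4^q\cdot q$ simple loops (a starting class, a number of steps, a step sequence), so only finitely many pairs $(z,\omega)$ occur.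

Each pair satisfies $\omega\ge\|z\|$. For $z=0$ this is clear. For $z\neq0$, running the loop $n$ times in succession gives a walk from some $p$ to $p+nz$ of weight $n\omega$, so $n\omega\ge\operatorname{dist}_w(p,p+nz)\ge n\|z\|-o(n)$.

Choose a unit vector $\theta$ that is not a multiple of any of the finitely many nonzero $z$. Then there is $\eta\in(0,1]$ with $z\cdot\theta\le(1-\eta)\|z\|$ for all of them. Take a walk from $0$ to $v_R$ of weight at most $\operatorname{dist}_w(0,v_R)+1\le R+o(R)$. Decomposing it,
$$R-1\le v_R\cdot\theta\le(1-\eta)\sum_l\|z_l\|+q\le(1-\eta)\sum_l\omega_l+q\le(1-\eta)(R+o(R))+q,$$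
which is false for large $R$. $\square$

## 3. One gap sequence and monotone paths

Look for weights that are not periodic but in which shortest paths can still be computed. Call $x+y$ the *level* of $(x,y)$. A step right or up raises the level by one, from $n$ to $n+1$; say that it crosses gap $n$. Choose numbers $a_n\in[-1,1]$ and let the weight depend only on the gap and on the type of edge:
$$\text{horizontal edge across gap }n:\ 1+a_n,\qquad\text{vertical edge across gap }n:\ 1-a_n.\tag{2}$$

Let $v-u=(i,j)$ with $i,j\ge0$, let $M=i+j\geq 1$, and consider paths from $u$ to $v$ that go only right and up. Such a path crosses each of $M$ consecutive gaps once, and it is described by the set $S$ of the $i$ gaps at which it goes right. Its length is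
$$M+\sum_{k\in S}a_k-\sum_{k\notin S}a_k.\tag{3}$$
So the cheapest monotone path goes right at the $i$ gaps with the smallest $a_k$.

**Example (two values).** Let $a_n=-t$ for even $n$ and $a_n=t$ for odd $n$, and let $M$ be even. The $a_k$ over the $M$ gaps sum to $0$, so (3) equals $M+2\sum_Sa_k$. For $i\le j$ the best $S$ has $\sum_S a_k=-ti$ and the cost is $j+(1-2t)i$. For $i\ge j$ the best $S$ has $\sum_Sa_k=-\frac{tM}2+t\bigl(i-\frac M2\bigr)=-tj$ and the cost is $i+(1-2t)j$. With $1-2t=\sqrt2-1$ this is right in the directions $(1,0),(1,1),(0,1)$, but for $(2k,k)$ with $k$ even it gives $(1+\sqrt2)k\approx2.41k$ against $\sqrt5\,k\approx2.24k$. Two values fix three directions.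

**Choosing the values.** Suppose instead that over every long stretch of gaps the $a_k$ are distributed like $a(r)$, with $r$ uniform in $[-1,1]$ and $a$ an increasing function. Put $\xi=(i-j)/M\in[-1,1]$, so $i/M=(1+\xi)/2$. The $i$ smallest values then correspond to $r\in[-1,\xi]$, and (3) becomes approximately
$$M\Bigl(1+\tfrac12\int_{-1}^{\xi}a-\tfrac12\int_\xi^1a\Bigr).$$
The target is
$$\sqrt{i^2+j^2}=\sqrt{\tfrac{M^2+(i-j)^2}2}=M\,P(\xi),\qquad P(\xi)=\sqrt{\tfrac{1+\xi^2}2}.\tag{4}$$
Comparing derivatives in $\xi$ forces $a=P'$, that is, $a(\xi)=\xi/\sqrt{2(1+\xi^2)}$. This is odd, so at $\xi=-1$ both sides equal $M$. That is the function in Theorem 1.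

**Where one sequence stops working.** The northeast quadrant can be tuned, but the southeast diagonal cannot: for the weights (2), whatever the $a_n\in[-1,1]$ are, $\operatorname{dist}_w\bigl((0,0),(k,-k)\bigr)=2k$ for $k\ge 1$. Indeed, let $H(n+1)-H(n)=a_n$ and $\psi(x,y)=x-y+H(x+y)$. Along a step to the right across gap $n$, $\psi$ changes by $1+a_n$, which is the weight. Along a step up it changes by $-1+a_n$, which is minus the weight. So $\psi$ changes by at most the weight on each edge, and every walk from $(0,0)$ to $(k,-k)$ has weight at least $\psi(k,-k)-\psi(0,0)=2k$. The staircase right, down, right, down, $\dots$ crosses gap $0$ back and forth and costs $(1+a_0)+(1-a_0)=2$ per pair, so it attains $2k$. The Euclidean distance is $\sqrt2\,k$.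

## 4. Two gap sequences and the potentials $\phi_c$

The reflected family, which depends on $x-y$, treats the southeast quadrant correctly and fails on the northeast one. The idea is to add both perturbations. Let $x-y$ be the *colevel*. A step right raises it from $m$ to $m+1$ and a step up lowers it from $m$ to $m-1$; in both cases label the cogap by the smaller of the two values. Adding $a_{\rm cogap}$ on horizontal and subtracting it on vertical edges turns (2) into
$$1+a_{x+y}+a_{x-y},\qquad1-a_{x+y}-a_{x-y-1},$$
which is (1). For nonnegative weights we now need $|a_n|\le\frac12$, and indeed $a(\pm1)=\pm\frac12$.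

Why does the second family not spoil the northeast quadrant? On a right-up path, a step right from colevel $m$ contributes $a_m$, and a step up from colevel $m$ contributes $-a_{m-1}$. With $G(0)=0$ and $G(m+1)-G(m)=a_m$, both contributions are exactly the increment of $G(x-y)$. So along monotone paths the second family telescopes, and it costs $G(\text{end})-G(\text{start})$. If $G$ is bounded, this is harmless. In the southeast quadrant the two families exchange roles.

Two things remain: non-monotone walks must not be shorter, and all the averages must hold with bounded error. We begin with the first.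

**Where the lower bound comes from.** For any number $c$, using $|S|=i$ and $|S^c|=j$,
$$\sum_{S}(1+a_k)+\sum_{S^c}(1-a_k)=c(i-j)+\sum_S(1+a_k-c)+\sum_{S^c}(1-a_k+c)\ge c(i-j)+\sum_k\bigl(1-|a_k-c|\bigr),$$
with equality when $S$ contains only gaps with $a_k\le c$ and $S^c$ only gaps with $a_k\ge c$. The right-hand side is a difference of values of a function on $\mathbb Z^2$. This function, with $G$ added, is a potential that bounds all walks. For $c\in[-\frac12,\frac12]$ let $A_c(0)=0$, $A_c(n+1)-A_c(n)=1-|a_n-c|$, and
$$\phi_c(x,y)=c(x-y)+A_c(x+y)+G(x-y).$$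

**Lemma 3.** $|\phi_c(p)-\phi_c(q)|\le w\{p,q\}$ for every edge $\{p,q\}$. Consequently $\operatorname{dist}_w(u,v)\ge\phi_c(v)-\phi_c(u)$ for all $u,v$.

**Proof.** The purpose is to compare, edge by edge, the weight $w$ with the increment $D$ of $\phi_c$ in the direction right or up; we need $w-D\ge0$ and $w+D\ge0$. Let $n=x+y$ and $m=x-y$.

For the edge from $(x,y)$ to $(x+1,y)$ we have $w=1+a_n+a_m$ and $D=c+1-|a_n-c|+a_m$. So
$$w-D=a_n-c+|a_n-c|\ge0,\tag{5}$$
$$w+D=2+2a_m+\bigl(a_n+c-|a_n-c|\bigr)=2+2a_m+2\min(a_n,c)\ge2-1-1=0.$$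
For the edge from $(x,y)$ to $(x,y+1)$ we have $w=1-a_n-a_{m-1}$, and since $x-y$ drops from $m$ to $m-1$, $D=-c+1-|a_n-c|-a_{m-1}$. So
$$w-D=c-a_n+|a_n-c|\ge0,\tag{6}$$
$$w+D=2-2a_{m-1}-\bigl(a_n+c+|a_n-c|\bigr)=2-2a_{m-1}-2\max(a_n,c)\ge2-1-1=0.$$
Summing $w\ge$ (increment of $\phi_c$) along any walk from $u$ to $v$ gives the consequence. $\square$

The inequalities $w-D\ge0$ would also hold without $|a_n|\le\frac12$. It is $w+D\ge0$, which controls steps left and down, that uses $a_n,a_m,c\in[-\frac12,\frac12]$.

**Example.** From $(0,0)$ to $(2,2)$ the gaps are $0,1,2,3$ with values $-\frac12,\frac12,0,0$. Go right at gaps $0$ and $2$, up at gaps $1$ and $3$. The four weights are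
$$1+a_0+a_0=0,\quad1-a_1-a_0=1,\quad1+a_2+a_0=\tfrac12,\quad1-a_3-a_0=\tfrac32,$$
with sum $3$. With $c=0$, $\phi_0(2,2)-\phi_0(0,0)=\sum_{k=0}^3(1-|a_k|)=3$. So $\operatorname{dist}_w=3$ exactly, against $2\sqrt2\approx2.83$.

## 5. The identity $\max_c\bigl(c\xi+1-\mu(c)\bigr)=P(\xi)$

For $c\in[-\frac12,\frac12]$ let $\mu(c)=\frac12\int_{-1}^1|a(r)-c|\,dr$, the average of $|a(r)-c|$. If the sums of $|a_k-c|$ follow this average, then $\phi_c(v)-\phi_c(u)$ is about $M(c\xi+1-\mu(c))$. The next lemma shows that the best $c$ gives exactly the Euclidean length (4). Recall $P'=a$ and $P(\pm1)=1$.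

**Lemma 4.** For $\xi\in[-1,1]$ and $c\in[-\frac12,\frac12]$ we have $c\xi+1-\mu(c)\le P(\xi)$, with equality if $c=a(\xi)$.

**Proof.** The purpose is to replace the absolute value by a fixed sign pattern that switches at $\xi$. For all $r$,
$$|a(r)-c|\ge\operatorname{sgn}(\xi-r)\,(c-a(r)).$$
If $c=a(\xi)$, there is equality for all $r\ne\xi$, because $a$ is increasing: $c-a(r)>0$ for $r<\xi$ and $c-a(r)<0$ for $r>\xi$. Now integrate. The constant gives $\frac c2\bigl((\xi+1)-(1-\xi)\bigr)=c\xi$, and $P'=a$ gives
$$\mu(c)\ge c\xi-\tfrac12\Bigl[\bigl(P(\xi)-P(-1)\bigr)-\bigl(P(1)-P(\xi)\bigr)\Bigr]=c\xi-P(\xi)+1. \qquad\square$$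

## 6. Interval sums along the van der Corput sequence

We need a sequence $a_n$, distributed like $a(r)$ with $r$ uniform, such that over every interval of integers the sums of $a_n$ and of $|a_n-c|$ deviate from their averages by a bounded amount, uniformly in $c$.

**The plain choice fails.** The first thing to try is $a_n'=a(2x_n-1)$, since $2x_n-1$ is evenly spread over $[-1,1]$. Its interval sums are unbounded. Let $m=\sum_{s=0}^{r}4^s$ and cut $[0,m)$ into consecutive stretches of lengths $4^r,4^{r-1},\dots,1$. The stretch of length $N=4^s$ starts at $k4^s$ with $k=\sum_{t>s}4^{t-s}$, and $x_{k4^s+i}=4^{-s}x_k+x_i$ for $0\le i<4^s$. So its points are $y+\frac lN$ for $0\le l<N$, with $y=x_k/N$. The binary digits of $k$ sit at places $2,4,6,\dots$, so $x_k<\frac18+\frac1{32}+\dots=\frac16$. At $y=0$ the sum $\sum_la\bigl(\frac{2l}N-1\bigr)$ equals $a(-1)=-\frac12$, since the terms $l$ and $N-l$ cancel for $1\le l\le N-1$. The function $x\mapsto a(2x-1)$ has slope at most $\sqrt2$, as $a'\le\frac1{\sqrt2}$ (computed below). So the sum over this stretch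 is at most $-\frac12+N\sqrt2\cdot\frac1{6N}<-\frac14$. Altogether $\sum_{n=0}^{m-1}a'_n<-\frac{r+1}4$, which is unbounded as $r$ grows.

What goes wrong is the jump of $a(2x-1)$ from $\frac12$ to $-\frac12$ at the point $1\equiv0$ of the circle. Because of it, a stretch of length $2^j$ has an error that does not shrink with $j$. The tent map $\Lambda$ cures this: $\Lambda(0)=\Lambda(1)$, so $a\circ\Lambda$ is continuous on the circle and has only corners. A corner is a jump of the derivative, and then the error is of order $2^{-j}$ and summable.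

**Definition.** A function $b$ on $\mathbb R/\mathbb Z$ has *total variation $\le V$ around the circle* if $\sum_k|b(t_{k+1})-b(t_k)|\le V$ for all cyclically ordered $t_1,\dots,t_s,t_{s+1}=t_1$. For example, $b=1$ on $[0,\frac12)$ and $b=-1$ on $[\frac12,1)$ has variation $4$, from two jumps of size $2$. Recall that an absolutely continuous function is differentiable almost everywhere and is the integral of its derivative.

**Lemma 5.** Let $\varphi:\mathbb R/\mathbb Z\to\mathbb R$ be absolutely continuous with $\varphi'=b$ a.e., where $b$ has total variation $\le V$ around the circle. Then for all $N\ge1$ and $y\in\mathbb R$,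
$$\Bigl|\sum_{l=0}^{N-1}\varphi\bigl(y+\tfrac lN\bigr)-N\int_0^1\varphi\Bigr|\le\frac V{8N}.$$

**Proof.** Let $E(y)$ be the quantity inside the absolute value.

**Step 1: the derivative of $E$.** This step is to bound the range of $E'$. The function $E$ is absolutely continuous and $\frac1N$-periodic. It has mean $0$, since the mean of the sum over one period is $N\int_0^{1/N}\sum_l\varphi(y+\frac lN)\,dy=N\int_0^1\varphi$. Almost everywhere $E'=D$ with $D(y)=\sum_lb(y+\frac lN)$. Over one period $[y_0,y_0+\frac1N]$ the variation of $D$ is at most the sum of the variations of $b$ over the $N$ arcs $[y_0+\frac lN,y_0+\frac{l+1}N]$, so it is at most $V$. For two points $s,t$ of the period circle, going from $s$ to $t$ and back around costs $2|D(s)-D(t)|\le V$. So $\sup D-\inf D\le\frac V2$. Write $\inf D=-\lambda$ and $\sup D=\mu$, so $\lambda+\mu\le\frac V2$. Since $E$ is periodic, $D$ has mean $0$, hence $\lambda,\mu\ge0$.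

**Step 2: the oscillation of $E$.** This step uses that $E$ must go up and come down within one period. If $\lambda\mu=0$, then $D$ has one sign and mean $0$, so $D=0$ a.e., $E$ is constant, and $E=0$. Otherwise, let $E$ go from a minimum point to a maximum point in time $t_1$, and from there to the next copy of the minimum point in time $t_2$, with $t_1+t_2=\frac1N$. Then $\operatorname{osc}E\le\mu t_1$ and $\operatorname{osc}E\le\lambda t_2$, so $\operatorname{osc}E\,\bigl(\frac1\mu+\frac1\lambda\bigr)\le\frac1N$ and
$$\operatorname{osc}E\le\frac1N\cdot\frac{\lambda\mu}{\lambda+\mu}\le\frac1N\cdot\frac{\lambda+\mu}4\le\frac V{8N}.$$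
As $E$ is continuous with mean $0$, it vanishes somewhere, so $|E|\le\operatorname{osc}E$. $\square$

**Lemma 6.** With $\varphi,V$ as in Lemma 5 and any finite interval $I\subset\mathbb Z$, $\ \bigl|\sum_{n\in I}\varphi(x_n)-|I|\int_0^1\varphi\bigr|\le V/2$.

**Proof.** Call $[k2^j,(k+1)2^j)\cap\mathbb Z$ ($k\in\mathbb Z$, $j\ge0$) a *block* of size $2^j$. Two blocks are nested or disjoint.

**Step 1: one block.** This step shows that a block is an equally spaced set of points. Let $k\ge0$ and $n=k2^j+i$ with $0\le i<2^j$. The digits of $n$ are those of $i$ followed by those of $k$, shifted by $j$ places, so $x_n=x_i+2^{-j}x_k$. As $i$ runs through $0,\dots,2^j-1$, $x_i$ runs through all $l2^{-j}$ with $0\le l<2^j$. Hence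
$$\{x_n:n\in\text{block}\}=\{2^{-j}x_k+l2^{-j}:0\le l<2^j\},$$
each value being taken once. (For instance $\{4,5,6,7\}$ gives $\frac18,\frac58,\frac38,\frac78$, which is $\frac14x_1+\frac l4$.) If $k<0$, the map $n\mapsto-1-n$ carries the block onto the block with index $-1-k\ge0$ and preserves $x_n$. So by Lemma 5 with $N=2^j$ every block of size $2^j$ contributes an error of at most $V/(8\cdot2^j)$.

**Step 2: cutting $I$ into blocks.** This step shows that few blocks of each size are needed. The maximal blocks contained in $I$ partition $I$. At most two of them have any given size. Suppose $B_1<B_2<B_3$ were maximal blocks of equal size. The *sibling* of $B_2$, the adjacent block of the same size that together with $B_2$ forms the next larger block, lies immediately to the left or right of $B_2$. So it lies in the convex hull of $B_1\cup B_2\cup B_3$, hence in $I$. Then the larger block lies in $I$, and $B_2$ is not maximal. (For instance $\{3,\dots,10\}$ is cut into $\{3\},\{4,\dots,7\},\{8,9\},\{10\}$.)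

**Step 3: adding up.** The total error is at most $\sum_{j\ge0}2\cdot\frac V{8\cdot2^j}=\frac V2$. $\square$

**Lemma 7.** For every finite interval $I\subset\mathbb Z$ and $c\in[-\frac12,\frac12]$,
$$\Bigl|\sum_{n\in I}a_n\Bigr|\le4\sqrt2,\qquad\Bigl|\sum_{n\in I}\bigl(|a_n-c|-\mu(c)\bigr)\Bigr|\le8\sqrt2.$$

**Proof.** The purpose is to apply Lemma 6 to $\varphi=a\circ\Lambda$ and $\varphi=|a\circ\Lambda-c|$. Both are continuous on the circle, since $\Lambda(0)=\Lambda(1)$, and piecewise smooth.

**Step 1: the integrals.** $\Lambda$ has slope $4$ on $[0,\frac12]$ and $-4$ on $[\frac12,1]$, and it maps each half onto $[-1,1]$. So it pushes Lebesgue measure on $[0,1]$ to the measure of density $\frac14+\frac14=\frac12$, the uniform probability on $[-1,1]$. Hence $\int_0^1a\circ\Lambda=\frac12\int_{-1}^1a=0$ and $\int_0^1|a\circ\Lambda-c|=\mu(c)$.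

**Step 2: the variation of $a'$.** We have $a'(r)=\frac1{\sqrt2(1+r^2)^{3/2}}$. It increases from $\frac14$ to $\frac1{\sqrt2}$ on $[-1,0]$ and decreases back to $\frac14$ on $[0,1]$. Its variation is $2\bigl(\frac1{\sqrt2}-\frac14\bigr)=\sqrt2-\frac12$.

**Step 3: $V$ for $a\circ\Lambda$.** The derivative is $4a'(\Lambda(x))$ on the first half and $-4a'(\Lambda(x))$ on the second. At $x=\frac12$ and at $x=0\equiv1$ it jumps between $4\cdot\frac14$ and $-4\cdot\frac14$, so by $2$. Hence $V\le2\cdot4\bigl(\sqrt2-\frac12\bigr)+4=8\sqrt2$, and Lemma 6 gives the first bound.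

**Step 4: $V$ for $|a\circ\Lambda-c|$.** Write $c=a(\rho)$ with $\rho\in[-1,1]$. The function $r\mapsto|a(r)-c|$ has derivative $-a'(r)$ for $r<\rho$ and $a'(r)$ for $r>\rho$. Its variation is at most $\sqrt2-\frac12$ from the two sides plus a jump $2a'(\rho)\le\sqrt2$, so at most $2\sqrt2-\frac12$. After composing with $\Lambda$, the jumps at $x=\frac12$ and $x=0$ again have size $8\cdot\frac14=2$. Hence $V\le2\cdot4\bigl(2\sqrt2-\frac12\bigr)+4=16\sqrt2$, and Lemma 6 gives the second bound. $\square$

In particular every difference $G(m)-G(m')$ is, up to sign, a sum of $a_n$ over an interval, so it is at most $4\sqrt2$ in absolute value.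

## 7. All pairs of points: the proof of Theorem 1

**Step 1: reduction to the northeast quadrant.** This step uses the symmetry between the two families. The reflection $(x,y)\mapsto(x,-y)$ preserves $w$. The horizontal edge at $(x,-y)$ has weight $1+a_{x-y}+a_{x+y}$, the same as at $(x,y)$. The edge $\{(x,y),(x,y+1)\}$ goes to the vertical edge with lower endpoint $(x,-y-1)$, whose weight is $1-a_{x-y-1}-a_{x+y}$, again the same. For $u=v$ there is nothing to prove. Otherwise, exchanging $u$ and $v$ if necessary and then reflecting if necessary, we may assume $v-u=(i,j)$ with $i,j\ge0$ and $M=i+j\ge1$. Let $u=(x_0,y_0)$ (coordinates of $u$, not members of the sequence), $n_0=x_0+y_0$, $m_0=x_0-y_0$ and $\xi=(i-j)/M$.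

**Step 2: evaluating the potentials.** This step computes $\phi_c(v)-\phi_c(u)$ up to a bounded error. From $u$ to $v$ the level rises from $n_0$ to $n_0+M$ and the colevel changes by $i-j=M\xi$. So for every $c\in[-\frac12,\frac12]$
$$\phi_c(v)-\phi_c(u)=M\bigl(c\xi+1-\mu(c)\bigr)-\sum_{k=n_0}^{n_0+M-1}\bigl(|a_k-c|-\mu(c)\bigr)+G(m_0+i-j)-G(m_0).\tag{7}$$
By Lemma 7 the sum and the $G$-difference together contribute at most $8\sqrt2+4\sqrt2=12\sqrt2$ in absolute value. By (4), $MP(\xi)=\|u-v\|_2$.

**Step 3: lower bound.** This step picks the best potential. Take $c=a(\xi)$. By Lemma 3, (7) and the equality case of Lemma 4,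
$$\operatorname{dist}_w(u,v)\ge MP(\xi)-12\sqrt2=\|u-v\|_2-12\sqrt2 .$$

**Step 4: upper bound.** This step exhibits a path along which some potential is tight. Let $S$ be a set of $i$ indices in $\{n_0,\dots,n_0+M-1\}$ with the smallest values $a_k$, ties broken arbitrarily. Let $c_0=\max_{k\in S}a_k$ if $i\ge1$, and $c_0=\min_ka_k$ if $i=0$. Then $a_k\le c_0$ for $k\in S$ and $a_k\ge c_0$ for $k\notin S$, and $c_0\in[-\frac12,\frac12]$. Walk from $u$: at a vertex of level $k$ step right if $k\in S$ and up otherwise. After $M$ steps, $i$ of them to the right, we are at $v$.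

On each step to the right, (5) gives $w-D=a_k-c_0+|a_k-c_0|=0$. On each step up, (6) gives $w-D=c_0-a_k+|a_k-c_0|=0$. So the path has length exactly $\phi_{c_0}(v)-\phi_{c_0}(u)$. By (7) and the inequality of Lemma 4,
$$\operatorname{dist}_w(u,v)\le MP(\xi)+12\sqrt2=\|u-v\|_2+12\sqrt2.\qquad\square$$

Steps 3 and 4 treat different values of $c$, and this is why Lemma 7 must be uniform in $c$: the threshold $c_0$ of the path depends on the particular stretch of gaps and need not equal $a(\xi)$.

## 8. Arbitrary norms in place of the Euclidean one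

Let $N$ be any norm on $\mathbb R^2$. Put $\alpha=N(e_1)$, $\beta=N(e_2)$, $\kappa=\frac{\alpha+\beta}2$, $\delta=\frac{\alpha-\beta}2$, and for $\rho\in[-1,1]$
$$P(\rho)=N\bigl(\tfrac{1+\rho}2,\tfrac{1-\rho}2\bigr),\qquad Q(\rho)=N\bigl(\tfrac{1+\rho}2,-\tfrac{1-\rho}2\bigr).$$
These describe $N$ in the northeast and southeast quadrants. They are convex and Lipschitz, with $P(1)=Q(1)=\alpha$ and $P(-1)=Q(-1)=\beta$. Let $P',Q'$ denote the right derivatives on $[-1,1)$ and the left derivatives at $1$. By convexity they are bounded and nondecreasing, and $\frac12\int_{-1}^1P'=\frac12\int_{-1}^1Q'=\delta$. Let $P'_-,Q'_-$ and $P'_+,Q'_+$ be their minimum and maximum values, taken at $\rho=-1$ and $\rho=1$.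

**Definition.** $N$ is *piecewise regular* if $[-1,1]$ splits into finitely many (nondegenerate) intervals on the interior of each of which $P'$ and $Q'$ have the form $\text{const}+\int b$ with $b$ of bounded variation. We say the same of a single nondecreasing function $a$ on $[-1,1]$ in place of the pair $P',Q'$.

If $N$ is $C^3$ off the origin, then $P$ and $Q$ are $C^3$ on $[-1,1]$ and $b=P''$ (or $Q''$) is $C^1$, so $N$ is piecewise regular. If the unit ball of $N$ is a polygon, then $P',Q'$ are piecewise constant and $b=0$ works. For example, for $N=\|\cdot\|_\infty$ one has $P(\rho)=Q(\rho)=\frac{1+|\rho|}2$, and $P'=-\frac12$ on $[-1,0)$, $P'=\frac12$ on $[0,1]$.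

**Theorem 8.** For every norm $N$ on $\mathbb R^2$ there is $w:E(\mathsf{Grid})\to\mathbb R_{\ge0}$ and a constant $K$ with $|\operatorname{dist}_w(u,v)-N(u-v)|\le K\log(2+\|u-v\|_2)$ for all $u,v$. If $N$ is piecewise regular, there is such a $w$ with $|\operatorname{dist}_w(u,v)-N(u-v)|\le K$ for all $u,v$.

The plan is that of Sections 4 to 7, with a gap sequence for $P'$ and a separate cogap sequence for $Q'$. The sequences come from the next lemma.

**Lemma 9.** Let $a=P'$ or $a=Q'$, and $\mu(c)=\frac12\int_{-1}^1|a(r)-c|\,dr$. There are $a_n\in[a(-1),a(1)]$ $(n\in\mathbb Z)$ and $K$ with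
$$\Bigl|\sum_{n\in I}\bigl(|a_n-c|-\mu(c)\bigr)\Bigr|\le K(1+\log|I|)\tag{8}$$
for all nonempty finite intervals $I$ and all $c\in[a(-1),a(1)]$. If $a$ is piecewise regular, then $a_n$ can be chosen so that the bound is $K$.

With $c=a(-1)$ we have $|a_n-c|=a_n-a(-1)$ and $\mu(c)=\frac12\int_{-1}^1a-a(-1)$, so the lemma also bounds $\sum_{n\in I}\bigl(a_n-\frac12\int_{-1}^1a\bigr)$.

**Proof.** Only boundedness and monotonicity of $a$ (and piecewise regularity in the second part) are used.

**Step 1: the general case.** This step accepts an error of order one per block. Let $a_n=a(2x_n-1)$ and $\varphi(x)=|a(2x-1)-c|$. Then $\int_0^1\varphi=\mu(c)$, and $\varphi$ has variation at most $a(1)-a(-1)$ on $[0,1]$. By Step 1 of Lemma 6, a block of size $2^j$ has exactly one $x_n$ in each $J_l=[l2^{-j},(l+1)2^{-j})$. Replacing $\varphi(x_n)$ by the mean of $\varphi$ over $J_l$ costs at most the oscillation of $\varphi$ on $J_l$. These oscillations add up to at most $a(1)-a(-1)$, so this bounds the error of a block. By Step 2 of Lemma 6, $I$ is a union of at most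 two blocks of each size $2^j\le|I|$, so of at most $2(1+\log_2|I|)$ blocks. This gives (8).

**Step 2: labels for the piecewise regular case.** This step distributes the integers among the pieces. Let the pieces be $R_1,\dots,R_q$ and $\lambda_i=|R_i|/2>0$, so $\sum_i\lambda_i=1$. We claim that for any positive $\lambda_1,\dots,\lambda_q$ with sum $1$ there is a labelling $\mathbb Z\to\{1,\dots,q\}$ with $|N_i(I)-\lambda_i|I||\le C_q$ for all $i$ and all finite intervals $I$, where $N_i(I)$ counts the label $i$ in $I$ and $C_q=q-1$. We use induction on $q$; $q=1$ is trivial.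

For $q\ge2$ give label $1$ to those $n$ with $\lfloor(n+1)\lambda_1\rfloor>\lfloor n\lambda_1\rfloor$. Since $0<\lambda_1<1$, the difference of the two floors is $0$ or $1$, so $N_1([s,t))=\lfloor t\lambda_1\rfloor-\lfloor s\lambda_1\rfloor$ and $|N_1(I)-\lambda_1|I||\le1$. The remaining integers are unbounded in both directions because $1-\lambda_1>0$. Re-index them by $\mathbb Z$ in increasing order and apply the induction hypothesis with weights $\lambda_i/(1-\lambda_1)$, $i\ge2$. The remaining elements of $I$ are consecutive after re-indexing, and their number $L$ satisfies $|L-(1-\lambda_1)|I||\le1$. So for $i\ge2$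
$$\bigl|N_i(I)-\lambda_i|I|\bigr|\le C_{q-1}+\frac{\lambda_i}{1-\lambda_1}\bigl|L-(1-\lambda_1)|I|\bigr|\le C_{q-1}+1=C_q .$$

**Step 3: values.** This step places a tent on each piece, as in Section 6. Since $\lambda_i>0$, each label occurs infinitely often in both directions; number its occurrences by $k\in\mathbb Z$ in increasing order. Let $a^{(i)}$ be the continuous extension of $a|_{\operatorname{int}R_i}$ to $\overline{R_i}$, and let $\Lambda_i$ be $\Lambda$ followed by the increasing affine map $[-1,1]\to\overline{R_i}$. To the $k$-th occurrence of label $i$ assign the value $a^{(i)}(\Lambda_i(x_k))$. These values lie in $[a(-1),a(1)]$.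

**Step 4: variation uniform in $c$.** This step makes Lemma 6 applicable. Let $a^{(i)}=\text{const}+\int b$ with $b$ of bounded variation, hence bounded. As $a^{(i)}$ is nondecreasing, the sets where $a^{(i)}<c$, $=c$, $>c$ are three successive, possibly empty, intervals. So $|a^{(i)}-c|=\text{const}+\int b_c$ with $b_c=s\,b$, where $s$ takes the values $-1,0,1$ on these intervals. Since $s$ is monotone between $-1$ and $1$, $\operatorname{Var}(b_c)\le\operatorname{Var}(b)+2\sup|b|$ for every $c$. The function $|a^{(i)}\circ\Lambda_i-c|$ is continuous on the circle and Lipschitz, and its derivative is $\pm4\lambda_i\,b_c(\Lambda_i(x))$ on the two halves, because $\Lambda_i$ has slope $\pm4\lambda_i$. Its variation around the circle is at most $8\lambda_i\operatorname{Var}(b_c)$ plus two jumps of size at most $8\lambda_i\sup|b|$. So Lemma 6 applies with some $V$ independent of $c$.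

**Step 5: adding the labels.** $\Lambda_i$ pushes Lebesgue measure on $[0,1]$ to the uniform probability on $\overline{R_i}$. So $\int_0^1|a^{(i)}\circ\Lambda_i-c|=\mu_i(c)$, the mean of $|a-c|$ over $R_i$. The occurrences of label $i$ in $I$ form an interval of indices $k$, so by Lemma 6 the label-$i$ terms of $\sum_{n\in I}|a_n-c|$ add up to $N_i(I)\mu_i(c)+O(1)$. Since $0\le\mu_i(c)\le a(1)-a(-1)$, Step 2 turns this into $\lambda_i|I|\mu_i(c)+O(1)$. All the $O(1)$ are uniform in $I$ and $c$. Finally $\sum_i\lambda_i\mu_i(c)=\frac12\int_{-1}^1|a-c|=\mu(c)$. $\square$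

**Proof of Theorem 8.** Let $a_n$ come from Lemma 9 for $P'$, and $b_m$ for $Q'$. Put $f_n=a_n-\delta$, $g_m=b_m-\delta$, and
$$w\{(x,y),(x+1,y)\}=\alpha+f_{x+y}+g_{x-y},\qquad w\{(x,y),(x,y+1)\}=\beta-f_{x+y}-g_{x-y-1}.\tag{9}$$
Since $\alpha-\delta=\kappa=\beta+\delta$, these equal $\kappa+a_{x+y}+g_{x-y}$ and $\kappa-a_{x+y}-g_{x-y-1}$.

For $\|\cdot\|_\infty$, Lemma 9 can be taken with $a_n=b_n=-\frac12$ for odd $n$ and $\frac12$ for even $n$, with $\kappa=1$ and $\delta=0$. Then horizontal edges weigh $0$ or $2$, according to whether $x+y$ is odd or even, and vertical edges weigh $1$. The path up, right, up, right, $\dots$ from $(0,0)$ to $(k,k)$ costs $1+0+1+0+\dots=k$.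

**Step 1: positivity.** This step replaces the use of $|a_n|\le\frac12$ in Lemma 3. We claim that for all $s\in[P'_-,P'_+]$ and all $m$
$$\kappa+s+g_m\ge0,\qquad\kappa-s-g_m\ge0.\tag{10}$$
Write $N'(p;h)=\lim_{t\downarrow0}\bigl(N(p+th)-N(p)\bigr)/t$. Convexity gives $N(p+th)+N(p-th)\ge2N(p)$, hence $N'(p;h)+N'(p;-h)\ge0$.

For the first inequality, $\kappa-\delta=\beta$ gives $\kappa+s+g_m\ge\beta+P'_-+Q'_-$. By homogeneity, with $\tau=\frac{t/2}{1-t/2}$,
$$P(-1+t)=N\bigl(\tfrac t2,1-\tfrac t2\bigr)=\bigl(1-\tfrac t2\bigr)N(e_2+\tau e_1),$$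
so $P'_-=-\frac\beta2+\frac12N'(e_2;e_1)$. In the same way $Q(-1+t)=(1-\frac t2)N(-e_2+\tau e_1)=(1-\frac t2)N(e_2-\tau e_1)$, so $Q'_-=-\frac\beta2+\frac12N'(e_2;-e_1)$. Therefore
$$\beta+P'_-+Q'_-=\tfrac12\bigl(N'(e_2;e_1)+N'(e_2;-e_1)\bigr)\ge0 .$$
For the second, $\kappa+\delta=\alpha$ gives $\kappa-s-g_m\ge\alpha-P'_+-Q'_+$. From $P(1-t)=(1-\frac t2)N(e_1+\tau e_2)$ and $Q(1-t)=(1-\frac t2)N(e_1-\tau e_2)$ we get the left derivatives $P'_+=\frac\alpha2-\frac12N'(e_1;e_2)$ and $Q'_+=\frac\alpha2-\frac12N'(e_1;-e_2)$. So $\alpha-P'_+-Q'_+=\frac12\bigl(N'(e_1;e_2)+N'(e_1;-e_2)\bigr)\ge0$.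

Taking $s=a_n$ in (10) shows $w\ge0$.

**Step 2: reduction to the northeast quadrant.** This step replaces the reflection symmetry. Under $(x,y)\mapsto(x,-y)$ the horizontal edge at $(x,y)$ goes to one of weight $\alpha+f_{x-y}+g_{x+y}$, and the vertical edge $\{(x,y),(x,y+1)\}$ goes to the one with lower endpoint $(x,-y-1)$, of weight $\beta-f_{x-y-1}-g_{x+y}$. So the reflected weights have the form (9) with $f$ and $g$ exchanged. The reflected norm $\hat N(x,y)=N(x,-y)$ has the same $\alpha,\beta,\kappa,\delta$, and its functions $P,Q$ are those of $N$ exchanged. Everything assumed so far is symmetric under this exchange: both sequences satisfy Lemma 9 for their functions, and (10) was proved for an arbitrary norm and any sequences with values in the ranges of $P'$ and $Q'$. So it suffices to treat pairs with $v-u=(i,j)$, $i,j\ge0$, $M=i+j\ge1$. As before we exchange $u$ and $v$ first if necessary, and $u=v$ is trivial. Put $\xi=(i-j)/M$.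

**Step 3: potentials.** This step repeats Lemma 3. For $c\in[P'_-,P'_+]$ let
$$\phi_c(x,y)=c(x-y)+A_c(x+y)+G(x-y),\quad A_c(n+1)-A_c(n)=\kappa-|a_n-c|,\quad G(m+1)-G(m)=g_m .$$
Let $D$ be the increment of $\phi_c$ along the edge right or up from $(x,y)$, with $n=x+y$ and $m=x-y$. For the horizontal edge $D=c+\kappa-|a_n-c|+g_m$ and $w=\kappa+a_n+g_m$, so
$$w-D=a_n-c+|a_n-c|\ge0,\qquad w+D=2\bigl(\kappa+\min(a_n,c)+g_m\bigr)\ge0 .$$
For the vertical edge $D=-c+\kappa-|a_n-c|-g_{m-1}$ and $w=\kappa-a_n-g_{m-1}$, so
$$w-D=c-a_n+|a_n-c|\ge0,\qquad w+D=2\bigl(\kappa-\max(a_n,c)-g_{m-1}\bigr)\ge0 .$$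
The bounds for $w+D$ are (10). Hence $\operatorname{dist}_w(u,v)\ge\phi_c(v)-\phi_c(u)$ for every such $c$.

**Step 4: a tight path.** This step repeats Step 4 of Section 7. Go right at the $i$ levels with the smallest $a_k$ among the $M$ levels between $u$ and $v$, up at the others, and let $c_0$ be the largest chosen value (the smallest of all $a_k$ if $i=0$). Then $c_0\in[P'_-,P'_+]$ and $w=D$ on every step, so $\operatorname{dist}_w(u,v)\le\phi_{c_0}(v)-\phi_{c_0}(u)$.

**Step 5: evaluation.** This step computes the potentials up to the error of Lemma 9. As in (7),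
$$\phi_c(v)-\phi_c(u)=M\bigl(c\xi+\kappa-\mu(c)\bigr)+\mathrm{err},$$
where $\mathrm{err}$ consists of the deviation of $\sum|a_k-c|$ over $M$ consecutive indices, with a minus sign, and of a difference of values of $G$. That difference is up to sign a sum of $g_m=b_m-\frac12\int_{-1}^1Q'$ over $|i-j|\le M$ consecutive indices, and it is $0$ if $i=j$. By Lemma 9 and the remark after it, $|\mathrm{err}|\le K'(1+\log M)$ in general and $|\mathrm{err}|\le K'$ in the piecewise regular case, uniformly in $c$.

As in Lemma 4, $|P'(r)-c|\ge\operatorname{sgn}(\xi-r)(c-P'(r))$, and since $P$ is Lipschitz it is the integral of $P'$. So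
$$\mu(c)\ge\tfrac12\int_{-1}^1\operatorname{sgn}(\xi-r)\bigl(c-P'(r)\bigr)dr=c\xi-\tfrac12\bigl[(P(\xi)-\beta)-(\alpha-P(\xi))\bigr]=c\xi-P(\xi)+\kappa .$$
For $c=P'(\xi)$ equality holds, because $P'$ is nondecreasing: $P'(r)\le c$ for $r<\xi$ and $P'(r)\ge c$ for $r>\xi$. Hence $\max_c\bigl(c\xi+\kappa-\mu(c)\bigr)=P(\xi)$, and
$$MP(\xi)=N\bigl(\tfrac{M(1+\xi)}2,\tfrac{M(1-\xi)}2\bigr)=N(i,j)=N(u-v).$$
Step 3 with $c=P'(\xi)$ and Step 4 now give that $|\operatorname{dist}_w(u,v)-N(u-v)|$ is at most the bound for $|\mathrm{err}|$. In the piecewise regular case this is $K'$. In general it is $K'(1+\log M)$. With $d=\|u-v\|_2\ge1$ we have $M\le\sqrt2\,d$, so $1+\log M\le1+\log\sqrt2+\log d\le3\log(2+d)$, where the last inequality uses $\log(2+d)\ge\log3>1$. $\square$
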